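\title{Operators of small Szlenk index far from factoring through spaces of small Szlenk index}

\begin{abstract}
For an ordinal $\alpha$, consider the operators between Banach spaces whose Szlenk index is at most $\omega^\alpha$, and among them the operators that factor through a Banach space whose Szlenk index is at most $\omega^\alpha$. We show that if $\alpha$ is a successor ordinal or a limit ordinal of countable cofinality, then some operator of norm one in the first class is at distance one from the second class. Combined with the known cases, this answers a question of Brooker: the first class is the norm closure of the second exactly when $\alpha$ has uncountable cofinality. The proof plays an additive quantity, the height of a product of compact families of finite sets, against a multiplicative one, the norm of certain functionals indexed by the product.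
\end{abstract}

\section{Introduction}

All Banach spaces are over one scalar field, real or complex, operators are bounded and linear, and $B_X$ is the closed unit ball of $X$. We work in ZFC.

\subsection*{The Szlenk index}
Let $X$ be a Banach space, $K\subseteq X^*$ a weak$^*$-compact set and $\varepsilon>0$. The \emph{Szlenk derivation} removes from $K$ every point that has a relative weak$^*$-neighborhood of norm diameter at most $\varepsilon$:
\[
s_\varepsilon(K)=\{x^*\in K:\ \operatorname{diam}(U\cap K)>\varepsilon\text{ for every weak$^*$-open }U\ni x^*\}.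
\]
It is iterated transfinitely: $s^0_\varepsilon(K)=K$, $s_\varepsilon^{\xi+1}(K)=s_\varepsilon(s_\varepsilon^\xi(K))$, and $s_\varepsilon^\lambda(K)=\bigcap_{\xi<\lambda}s_\varepsilon^\xi(K)$ for limit ordinals $\lambda$. For an operator $T\colon X\to Y$ the set $T^*B_{Y^*}$ is weak$^*$-compact. Let $Sz(T,\varepsilon)$ be the least ordinal $\xi$ with $s_\varepsilon^\xi(T^*B_{Y^*})=\emptyset$, if there is one. If $Sz(T,\varepsilon)$ exists for every $\varepsilon>0$, the \emph{Szlenk index} of $T$ is $Sz(T)=\sup_{\varepsilon>0}Sz(T,\varepsilon)$; otherwise $Sz(T)$ is undefined. For a Banach space $Z$, the ordinals $Sz(Z,\varepsilon)$ and $Sz(Z)$ are those of the identity operator of $Z$.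

The index counts how many times in a row one can pass to a weak$^*$ limit of points that stay $\varepsilon$ away in norm. In $B_{\ell_1}=B_{c_0^*}$, for instance, the points $\frac1k(e_{n_1}+\dots+e_{n_m}+e_n)$ converge weak$^*$ to $\frac1k(e_{n_1}+\dots+e_{n_m})$ as $n\to\infty$ and stay at distance $\frac1k$ from it. For $\varepsilon<\frac1k$, downward induction on $m\le k$ puts every such sum of $m$ terms in $s_\varepsilon^{k-m}(B_{\ell_1})$; so $0\in s_\varepsilon^k(B_{\ell_1})$, and $Sz(c_0,\varepsilon)$, which is finite by Proposition~\ref{prop:height} below, tends to infinity as $\varepsilon\to0$. This example, in which a point of a derived set is a sum of small pieces added one at a time, is the model for all lower estimates in the paper.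

\subsection*{The question}
An \emph{operator ideal} is a class of operators whose $X\to Y$ component is, for all $X$ and $Y$, a linear subspace of the space of operators $X\to Y$ containing the finite-rank operators, and which is stable under composition with arbitrary operators on either side. It is \emph{closed} if its components are closed in the operator norm. For an ordinal $\alpha$ let
\begin{itemize}
\item $\mathcal{SZ}_\alpha$ be the class of operators $T$ such that $Sz(T)$ is defined and $Sz(T)\le\omega^\alpha$;
\item $\mathrm{Szl}_\alpha$ be the class of Banach spaces $Z$ such that $Sz(Z)$ is defined and $Sz(Z)\le\omega^\alpha$;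
\item $\mathrm{Op}(\mathrm{Szl}_\alpha)$ be the ideal of operators $BA$ with $A\colon X\to Z$, $B\colon Z\to Y$ and $Z\in\mathrm{Szl}_\alpha$, and $\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}$ its closure, taken in the operator norm in each component.
\end{itemize}
We use without proof that $\mathcal{SZ}_\alpha$ is a closed operator ideal. It contains the identity of every $Z\in\mathrm{Szl}_\alpha$, and therefore
\begin{equation}\label{eq:inclusion}
\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}\subseteq\mathcal{SZ}_\alpha .
\end{equation}
The question, posed in \cite{Brooker}, is whether \eqref{eq:inclusion} is an equality: is every operator of index at most $\omega^\alpha$ a limit of operators that owe their small index to a space through which they factor? Two cases are known. For $\alpha=0$, $\mathcal{SZ}_0$ is the ideal of compact operators and $\mathrm{Op}(\mathrm{Szl}_0)$ is the ideal of finite-rank operators, whose closure is strictly smaller, so equality fails. For $\alpha$ of uncountable cofinality equality holds. There remain the ordinals with $0<\operatorname{cf}(\alpha)\le\omega$,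 that is, the successor ordinals (which have cofinality $1$) and the limit ordinals of cofinality $\omega$.

Cofinality enters through the scales $\varepsilon$. If $\alpha\ge1$ and $T\in\mathcal{SZ}_\alpha$, then $Sz(T,\varepsilon)<\omega^\alpha$ for each $\varepsilon$ (Lemma~\ref{lem:index}). When $\operatorname{cf}(\alpha)>\omega$, the countably many ordinals $Sz(T,\frac1n)$ have supremum below $\omega^\alpha$, so there is room to spare uniformly over all scales. When $0<\operatorname{cf}(\alpha)\le\omega$, they may climb to $\omega^\alpha$. Still, an approximation within $\varepsilon$ seems free to ignore the scales below $\varepsilon$, and one would guess that taking the closure repairs the defect. The first examples support the guess: if $Z_j\in\mathrm{Szl}_\alpha$ and $d_j\to0$, the diagonal operator $(z_j)\mapsto(d_jz_j)$ on $(\bigoplus_jZ_j)_{c_0}$ is the limit of its truncations, which factor through finite sums of the $Z_j$ and so lie in $\mathrm{Op}(\mathrm{Szl}_\alpha)$ (Lemma~\ref{lem:index}). The guess is wrong for every remaining $\alpha$.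

\begin{theorem}\label{thm:main}
Let $0<\operatorname{cf}(\alpha)\le\omega$. There are a set $E$, a Banach space $Y$ and an operator $T\colon\ell_1(E)\to Y$ with $T\in\mathcal{SZ}_\alpha$ and $\|T\|=1$ such that $\|T-S\|\ge1$ for every operator $S=BA$ that factors through a Banach space $Z$ for which there is some $\sigma\in(0,1)$ such that $Sz(Z,\sigma)$ exists and $Sz(Z,\sigma)<\omega^\alpha$. In particular,
\[
\operatorname{dist}(T,\mathrm{Op}(\mathrm{Szl}_\alpha))=1=\|T\|.
\]
\end{theorem}

Thus no operator in $\mathrm{Op}(\mathrm{Szl}_\alpha)$ approximates $T$ better than $0$ does, and the space $Z$ has to be small at a single scale only. Together with \eqref{eq:inclusion} and the two known cases, the theorem settles the question.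

\begin{corollary}\label{cor:answer}
If $0<\operatorname{cf}(\alpha)\le\omega$, then $\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}\subsetneq\mathcal{SZ}_\alpha$. For an arbitrary ordinal $\alpha$, the equality $\mathcal{SZ}_\alpha=\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}$ holds if and only if $\operatorname{cf}(\alpha)>\omega$.
\end{corollary}

An ideal is \emph{injective} if it contains $T\colon X\to Y$ whenever it contains $JT$ for some isometric embedding $J\colon Y\to W$. The ideal $\mathcal{SZ}_\alpha$ is injective (Lemma~\ref{lem:index}), and this is the property that separates the two ideals.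

\begin{corollary}\label{cor:injective}
If $0<\operatorname{cf}(\alpha)\le\omega$, then $\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}$ is not injective.
\end{corollary}

The set $E$ that we construct for Theorem~\ref{thm:main} is uncountable. For some countable $\alpha$, among them $\alpha=1$, a simpler construction gives separable examples.

\begin{theorem}\label{thm:separable}
If $\alpha=\omega^\gamma$ is countable, there are a separable Banach space $Y$ and an operator $T\colon\ell_1\to Y$ in $\mathcal{SZ}_\alpha$ with $\operatorname{dist}(T,\mathrm{Op}(\mathrm{Szl}_\alpha))=\|T\|=1$.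
\end{theorem}

\subsection*{The idea}
We start from an operator $\widehat T\colon\ell_1(E)\to W$ of the approximable kind described above: $W$ is a $c_0$-sum of spaces $C(K_j)$ in $\mathrm{Szl}_\alpha$, and the $j$-th component of $\widehat T$ has norm at most $\frac1j$. Then we shrink the codomain to the closure $Y$ of the range. This does not change the Szlenk index, but it creates linear relations in the dual: on $Y$, evaluation at a point of $K_j$ equals $\frac1j$ times a finite sum of coordinate functionals $e_x^*$, $x\in E$. An operator $BA$ within distance less than $1$ of $T$ cannot neglect any $e_x^*$, so $B^*$ carries each $K_j$ into a ball of $Z^*$ as a weak$^*$-continuous family of sums of pieces of norm at least $c/j$ (Section~\ref{sec:operator}). It remains to choose the $K_j$ so complicated that $Z^*$ cannot contain these families, yet of height below $\omega^\alpha$.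

If the ordinals below $\omega^\alpha$ are closed under multiplication, trees suffice, because $Sz(Z,2^{-k})\le Sz(Z,\frac12)^k$ (Section~\ref{sec:trees}). In general they are closed under addition only. We then take for $K_j$ a product of $j$ families of finite sets. The heights of the factors add, so $C(K_j)$ stays in $\mathrm{Szl}_\alpha$, while each factor forces a gain of $\sigma$ in norm, so that some piece has norm at most $\sigma^j<c/j$ (Section~\ref{sec:products}). The gain must be uniform in the earlier factors, and this calls for families that stay complicated on some member of every cover by few sets (Section~\ref{sec:families}). The upper estimate for $Sz(C(K))$ is proved last, in Section~\ref{sec:height}.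

\section{Basic facts on the derivation and on ordinals}\label{sec:prelim}

\begin{lemma}\label{lem:basic}
Let $K,L\subseteq X^*$ be weak$^*$-compact and $\varepsilon>0$.
\begin{enumerate}
\item[(a)] The sets $s_\varepsilon^\xi(K)$ are weak$^*$-compact. They decrease when $\xi$ or $\varepsilon$ increases and increase with $K$. Also $s_\varepsilon^{\xi+\zeta}(K)=s_\varepsilon^\zeta(s_\varepsilon^\xi(K))$, and $s_{a\varepsilon}^\xi(x^*+aK)=x^*+a\,s_\varepsilon^\xi(K)$ for $x^*\in X^*$, $a>0$.
\item[(b)] If $x^*\in s_\varepsilon(K)$, there is a net $(x_i^*)$ in $K$ with $x_i^*\to x^*$ weak$^*$ and $\|x_i^*-x^*\|>\varepsilon/2$ for all $i$. Conversely, if $x^*\in K$ is the weak$^*$ limit of a net $(x_i^*)$ in $K$ with $\|x_i^*-x^*\|>\varepsilon$ for all $i$, then $x^*\in s_\varepsilon(K)$.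
\item[(c)] \emph{(Locality.)} If $U$ is weak$^*$-open and $U\cap K\subseteq L$, then $U\cap s_\varepsilon^\xi(K)\subseteq s_\varepsilon^\xi(L)$ for all $\xi$.
\item[(d)] \emph{(Lifting.)} Let $M\subseteq X_0^*$ be weak$^*$-compact and let $R\colon X\to X_0$ be an operator with $\|R\|\le1$. Let $\rho\ge0$ and $\varepsilon'=\varepsilon/2-2\rho>0$. If $K\subseteq R^*M+\rho B_{X^*}$, then $s_\varepsilon^\xi(K)\subseteq R^*s_{\varepsilon'}^\xi(M)+\rho B_{X^*}$ for all $\xi$. In particular, $s_{\varepsilon'}^\xi(M)=\emptyset$ implies $s_\varepsilon^\xi(K)=\emptyset$.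
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $U$ is weak$^*$-open and $\operatorname{diam}(U\cap K)\le\varepsilon$, then $U$ removes all points of $U\cap K$. So $K\setminus s_\varepsilon(K)$ is relatively open and $s_\varepsilon(K)$ is weak$^*$-closed. The other assertions hold for one derivation by the definition (for the last one, $y^*\mapsto x^*+ay^*$ is a weak$^*$-homeomorphism that multiplies distances by $a$) and pass to the iterates by transfinite induction.

(b) Each weak$^*$-open $U\ni x^*$ contains two points of $K$ at distance more than $\varepsilon$, one of which, $x_U^*$, is at distance more than $\varepsilon/2$ from $x^*$; order the sets $U$ by reverse inclusion. Conversely, each weak$^*$-open $U\ni x^*$ contains $x^*$ and some $x_i^*$.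

(c) Induct on $\xi$; at limits take intersections. Let $x^*\in U\cap s_\varepsilon^{\xi+1}(K)$. By the induction hypothesis $x^*\in s_\varepsilon^\xi(L)$, and for weak$^*$-open $V\ni x^*$ the set $V\cap s^\xi_\varepsilon(L)$ contains $V\cap U\cap s_\varepsilon^\xi(K)$, which has diameter greater than $\varepsilon$. So $x^*\in s_\varepsilon^{\xi+1}(L)$.

(d) Induct on $\xi$; the case $\xi=0$ is the hypothesis. Let $\lambda$ be a limit and $x^*\in s_\varepsilon^\lambda(K)$. The sets $\{m\in s_{\varepsilon'}^\xi(M):\|x^*-R^*m\|\le\rho\}$, $\xi<\lambda$, are nonempty and decreasing, and they are weak$^*$-compact because $R^*$ is weak$^*$-continuous and $\rho B_{X^*}$ is weak$^*$-closed. A point of their intersection lies in $s_{\varepsilon'}^\lambda(M)$ and is as required. Now let $x^*\in s_\varepsilon^{\xi+1}(K)$. Take a net $(x_i^*)$ in $s_\varepsilon^\xi(K)$ as in (b) and $m_i\in s_{\varepsilon'}^\xi(M)$ with $\|x_i^*-R^*m_i\|\le\rho$. Along a subnet, $m_i\to m\in s_{\varepsilon'}^\xi(M)$ weak$^*$, and then $\|x^*-R^*m\|\le\rho$. Moreover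
\[
\|m_i-m\|\ge\|R^*m_i-R^*m\|\ge\|x_i^*-x^*\|-2\rho>\varepsilon',
\]
so $m\in s_{\varepsilon'}^{\xi+1}(M)$ by (b).
\end{proof}

\begin{lemma}\label{lem:index}
Let $T\colon X\to Y$ be an operator.
\begin{enumerate}
\item[(a)] If $\alpha\ge1$ and $T\in\mathcal{SZ}_\alpha$, then $Sz(T,\varepsilon)<\omega^\alpha$ for every $\varepsilon>0$.
\item[(b)] If $J\colon Y\to W$ is an isometric embedding, then $T\in\mathcal{SZ}_\alpha$ if and only if $JT\in\mathcal{SZ}_\alpha$.
\item[(c)] A finite direct sum of spaces in $\mathrm{Szl}_\alpha$ is in $\mathrm{Szl}_\alpha$.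
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A decreasing family of nonempty compact sets has nonempty intersection, so $Sz(T,\varepsilon)$ is not a limit ordinal, whereas $\omega^\alpha$ is. (b) By the Hahn--Banach theorem $J^*B_{W^*}=B_{Y^*}$, so $(JT)^*B_{W^*}=T^*B_{Y^*}$. (c) The identity of the sum is a finite sum of operators that factor through the identities of the summands, and $\mathcal{SZ}_\alpha$ is an ideal.
\end{proof}

We need the following facts about ordinals. Every nonzero ordinal has a Cantor normal form $\omega^{\delta_1}n_1+\dots+\omega^{\delta_k}n_k$ with $\delta_1>\dots>\delta_k$ and $0<n_i<\omega$. Hence, if $\delta>0$ and $\beta<\omega^\delta$, then $\beta<\omega^{\delta'}N$ for some $\delta'<\delta$ and $N<\omega$. The \emph{natural} (Hessenberg) \emph{sum} $\beta\oplus\beta'$ is formed by adding the coefficients of equal powers of $\omega$ in the normal forms. It is commutative, associative and strictly increasing in each argument, and $\beta,\beta'<\omega^\alpha$ implies $\beta\oplus\beta'<\omega^\alpha$. Finally, if $0<\operatorname{cf}(\alpha)\le\omega$,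 there is a sequence
\begin{equation}\label{eq:cofinal}
1\le\nu_1\le\nu_2\le\cdots<\omega^\alpha\quad\text{with}\quad\sup_j\nu_j=\omega^\alpha :
\end{equation}
take $\nu_j=\omega^\beta j$ if $\alpha=\beta+1$, and $\nu_j=\omega^{\alpha_j}$ if $\alpha$ is the limit of an increasing sequence $(\alpha_j)$.

\section{The operator of a system of clopen sets}\label{sec:operator}

We need a supply of spaces in $\mathrm{Szl}_\alpha$ with explicit duals. Call a compact Hausdorff space \emph{zero-dimensional} if its clopen sets form a base. Closed subsets of $\{0,1\}^\Gamma$ and finite products of them are zero-dimensional.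

\begin{definition}
A \emph{height function} on a zero-dimensional compact space $K$ is an ordinal-valued map $\Phi$ on $K$ such that every $p\in K$ has an open neighborhood $V$ with $\Phi(q)<\Phi(p)$ for all $q\in V\setminus\{p\}$.
\end{definition}

So the height of a point exceeds the heights of all points that come close to it. Finitely many of the sets $V$ cover $K$, hence $\Phi$ attains a maximum if $K\ne\emptyset$. The simplest infinite example is the one-point compactification $\widehat E=E\cup\{\infty\}$ of a discrete set $E$, with $\Phi=0$ on $E$ and $\Phi(\infty)=1$.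

\begin{proposition}\label{prop:height}
If $K$ has a height function with values below $\omega^\delta N$, where $N<\omega$, then $Sz(C(K))\le\omega^{\delta+1}$. Consequently, if $\alpha\ge1$ and $K$ has a height function with values below $\omega^\alpha$, then $C(K)\in\mathrm{Szl}_\alpha$.
\end{proposition}

The proof is in Section~\ref{sec:height}. In particular $C(\widehat E)\in\mathrm{Szl}_1$, and so $c_0\in\mathrm{Szl}_1$, because the identity of $c_0$ factors through $C(\widehat{\mathbb N})$.

\begin{definition}
A \emph{clopen system} consists of zero-dimensional compact spaces $K_j$ and nonempty, pairwise disjoint sets $E_j$ $(j\ge1)$, together with a clopen set $V_x\subseteq K_j$ for each $x\in E_j$, such that $E_j(p)=\{x\in E_j:p\in V_x\}$ is finite for every $p\in K_j$.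
\end{definition}

Given a clopen system, put $E=\bigcup_jE_j$ and $W=C(\widehat E)\oplus_\infty\big(\bigoplus_jC(K_j)\big)_{c_0}$, and write $w=(w_0,w_1,w_2,\dots)$ for the elements of $W$. A bounded family of vectors indexed by $E$ is the image of the unit vector basis $(e_x)_{x\in E}$ of $\ell_1(E)$ under a unique operator, whose norm is the supremum of the norms of the vectors. So we may define $\widehat T\colon\ell_1(E)\to W$ by requiring that for $x\in E_j$
\[
(\widehat Te_x)_0=1_{\{x\}},\qquad(\widehat Te_x)_j=\tfrac1j1_{V_x},\qquad(\widehat Te_x)_k=0\quad(k\ne0,j).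
\]
Let $Y$ be the closure of the range of $\widehat T$, let $J\colon Y\to W$ be the inclusion, and let $T\colon\ell_1(E)\to Y$ be the operator with $JT=\widehat T$. We call $T$ the \emph{operator of the system}. The component in $C(\widehat E)$ keeps the vectors $Te_x$ of norm one and biorthogonal to functionals of norm one; the components in $C(K_j)$ are small, but they record how the sets $V_x$ overlap.

\begin{proposition}\label{prop:operator}
Let $\alpha\ge1$, and let $T$ be the operator of a clopen system in which every $K_j$ has a height function with values below $\omega^\alpha$.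
\begin{enumerate}
\item[(a)] $\|T\|=1$, $JT\in\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}$ and $T\in\mathcal{SZ}_\alpha$.
\item[(b)] Let $Z$ be a Banach space and let $A\colon\ell_1(E)\to Z$, $B\colon Z\to Y$ satisfy $\|T-BA\|<1$. Then there are $c>0$ and functionals $z_x^*\in Z^*$ with $\|z_x^*\|\ge c$ $(x\in E)$ such that, for every $j$, the formula
\begin{equation}\label{eq:psi}
\psi_j(p)=\frac1j\sum_{x\in E_j(p)}z_x^*
\end{equation}
defines a weak$^*$-continuous map $\psi_j\colon K_j\to B_{Z^*}$.
\end{enumerate}
\end{proposition}

\begin{proof}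
(a) Each $Te_x$ has norm $1$, so $\|T\|=1$. Let $\widehat T_n$ be $\widehat T$ followed by the projection that sets the components $w_k$, $k>n$, equal to zero. It factors through $C(\widehat E)\oplus_\infty C(K_1)\oplus_\infty\dots\oplus_\infty C(K_n)$, which is in $\mathrm{Szl}_\alpha$ by Proposition~\ref{prop:height} and Lemma~\ref{lem:index}(c), and $\|(\widehat T-\widehat T_n)e_x\|\le\frac1{n+1}$ for every $x$. So $JT=\widehat T\in\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}$, and $T\in\mathcal{SZ}_\alpha$ by \eqref{eq:inclusion} and Lemma~\ref{lem:index}(b).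

(b) Define functionals of norm at most $1$ on $Y$ by $e_x^*(y)=y_0(x)$ for $x\in E$ and $\varphi_p(y)=y_j(p)$ for $p\in K_j$. The map $p\mapsto\varphi_p$ is weak$^*$-continuous on $K_j$, since each $y_j$ is a continuous function. For $x'\in E$, the value $e_x^*(Te_{x'})$ is $1$ if $x'=x$ and $0$ otherwise, while $\varphi_p(Te_{x'})$ is $\frac1j$ if $x'\in E_j(p)$ and $0$ otherwise. The vectors $Te_{x'}$ span a dense subspace of $Y$, so
\begin{equation}\label{eq:relation}
\varphi_p=\frac1j\sum_{x\in E_j(p)}e_x^*\quad\text{in }Y^*\qquad(p\in K_j).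
\end{equation}
Let $\kappa=\|T-BA\|<1$. For $x\in E$,
\[
\|B^*e_x^*\|\,\|A\|\ge|e_x^*(BAe_x)|\ge|e_x^*(Te_x)|-\kappa=1-\kappa>0 .
\]
Hence $A,B\ne0$, and $z_x^*=B^*e_x^*/\|B\|$ has norm at least $c=(1-\kappa)/(\|A\|\|B\|)$. By \eqref{eq:relation}, $\psi_j(p)=B^*\varphi_p/\|B\|$, which lies in $B_{Z^*}$ and depends weak$^*$-continuously on $p$.
\end{proof}

The passage from $W$ to $Y$ is used only in \eqref{eq:relation}, and it is essential there. On $W$ the two sides of \eqref{eq:relation} live on different summands: the truncation $\widehat T_n$ keeps all the functionals $e_x^*$ and annihilates the evaluations at points of $K_j$ for $j>n$. An approximant with values in $Y$ has no such freedom. The problem is now to find systems of height below $\omega^\alpha$ for which the maps \eqref{eq:psi} cannot exist when $Z$ has small index.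

\section{Trees, and the separable examples}\label{sec:trees}

The most direct obstruction is a tree along which \eqref{eq:psi} adds one piece $z_x^*/j$ at each step, as in the example of $c_0$. A tree of height $\beta$ forces $Sz(Z,\frac c{2j})>\beta$. To reach a contradiction we need an upper bound for $Sz(Z,\varepsilon)$ that is explicit in $\varepsilon$. It comes from the fact that a set of diameter $\eta$ fits into a translate of $\eta B_{Z^*}$, a scaled copy of the whole ball.

\begin{lemma}\label{lem:submult}
If $\nu=Sz(Z,\frac12)$ exists, then $Sz(Z,2^{-k})\le\nu^k$ for all $k\ge1$.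
\end{lemma}

\begin{proof}
Let $L\subseteq Z^*$ be weak$^*$-compact and $\eta>0$. We claim that $s_{\eta/2}^\nu(L)\subseteq s_\eta(L)$. If $x^*\in L\setminus s_\eta(L)$, some weak$^*$-open $U\ni x^*$ has $U\cap L\subseteq x^*+\eta B_{Z^*}$. By locality and scaling, $U\cap s_{\eta/2}^\nu(L)\subseteq x^*+\eta\,s_{1/2}^\nu(B_{Z^*})=\emptyset$, so $x^*\notin s^\nu_{\eta/2}(L)$.

Next, $s_{\eta/2}^{\nu\xi}(L)\subseteq s_\eta^\xi(L)$ for all $\xi$. At a successor step,
\[
s_{\eta/2}^{\nu\xi+\nu}(L)=s_{\eta/2}^\nu\big(s_{\eta/2}^{\nu\xi}(L)\big)\subseteq s_{\eta/2}^\nu\big(s_\eta^\xi(L)\big)\subseteq s_\eta^{\xi+1}(L),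
\]
and at a limit $\lambda$ we have $s_{\eta/2}^{\nu\lambda}(L)\subseteq s_{\eta/2}^{\nu\xi}(L)\subseteq s_\eta^\xi(L)$ for all $\xi<\lambda$. With $L=B_{Z^*}$ and $\eta=2^{-k}$ this gives $Sz(Z,2^{-k-1})\le\nu\cdot Sz(Z,2^{-k})$, and the lemma follows by induction on $k$.
\end{proof}

In the following proof the reader may keep $\alpha=1$ in mind. Then $\nu_j=j$, all ordinals below $\omega^\alpha$ are integers, and $K_j$ is an infinitely branching tree of finite height $j^j$.

\begin{proof}[Proof of Theorem~\ref{thm:separable}]
The ordinals below $\omega^\alpha=\omega^{\omega^\gamma}$ are closed under products. For $\gamma=0$ they are the finite ordinals. For $\gamma>0$, two of them are at most $\omega^\delta$ for some $\delta<\omega^\gamma$, so their product is at most $\omega^{\delta+\delta}$, and $\delta+\delta\le\delta\oplus\delta<\omega^\gamma$. Since $\alpha$ is countable and nonzero, there is a sequence $(\nu_j)$ as in \eqref{eq:cofinal}, and $\beta_j=\nu_j^{\,j}$ is a countable ordinal with $1\le\beta_j<\omega^\alpha$.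

\emph{The system.} Let $K_j$ be the set of finite sequences $t=((\xi_1,n_1),\dots,(\xi_k,n_k))$ with $k\ge0$, $\beta_j>\xi_1>\dots>\xi_k$ and $n_i\in\mathbb N$, and write $s\le t$ if $t$ extends $s$. Put $r(t)=\xi_k$ for $k\ge1$ and $r(\emptyset)=\beta_j$. The \emph{children} of $t$ are its extensions by one term $(\xi,n)$; here $\xi<r(t)$ and $n\in\mathbb N$ are arbitrary. Let $E_j$ be the countably infinite set $K_j\setminus\{\emptyset\}$, the sets $E_j$ being regarded as disjoint. Identify $t\in K_j$ with the subset $\{s\in E_j:s\le t\}$ of $E_j$, a point of $\{0,1\}^{E_j}$. A point $D$ in the closure of $K_j$ is a chain that contains the nonempty initial segments of its members, since a violation of either property involves only two coordinates. An infinite chain would produce an infinite decreasing sequence of ordinals, so $D$ is finite, and $D$ is empty or consists of the nonempty initial segments of its largest member. Thus $K_j$ is compact. For $t\in E_j$ the set $V_t=\{s\in K_j:s\ge t\}$ is clopen, being defined by the $t$-th coordinate, and $E_j(t)=\{s\in E_j:s\le t\}$ is finite.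 The function $r$ is a height function with values at most $\beta_j$, because $r<r(t)$ on $V_t\setminus\{t\}$ and $r<r(\emptyset)$ on $K_j\setminus\{\emptyset\}$.

Let $T$ be the operator of this system. As $E$ is countably infinite, $\ell_1(E)=\ell_1$ and $Y$ is separable. By Proposition~\ref{prop:operator}(a), $T\in\mathcal{SZ}_\alpha$ and $\|T\|=1$; the distance from $T$ to $\mathrm{Op}(\mathrm{Szl}_\alpha)$ is at most $1$ because $0$ belongs to this ideal.

\emph{The contradiction.} Suppose $\|T-BA\|<1$ with $BA$ factoring through $Z\in\mathrm{Szl}_\alpha$. Take $c$, $z_x^*$, $\psi_j$ from Proposition~\ref{prop:operator}(b) and put $\eta_j=\frac c{2j}$. If $u$ is a child of $t\in K_j$, then $E_j(u)=E_j(t)\cup\{u\}$, so $\|\psi_j(u)-\psi_j(t)\|=\|z_u^*\|/j>\eta_j$. We show by induction on $\xi$ that $r(t)\ge\xi$ implies $\psi_j(t)\in s_{\eta_j}^\xi(B_{Z^*})$. For $\xi=0$ there is nothing to prove, and limit steps follow by intersecting. If $r(t)\ge\xi+1$, let $u_n$ be the extension of $t$ by $(\xi,n)$. Then $\psi_j(t)$ and all $\psi_j(u_n)$ lie in $s_{\eta_j}^\xi(B_{Z^*})$, and $u_n\to t$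 in $K_j$ because the $u_n$ are distinct; Lemma~\ref{lem:basic}(b) gives $\psi_j(t)\in s_{\eta_j}^{\xi+1}(B_{Z^*})$. Taking $t=\emptyset$ we get $Sz(Z,\eta_j)>\beta_j=\nu_j^{\,j}$ for all $j$.

On the other hand, $\nu=Sz(Z,\frac12)<\omega^\alpha$ by Lemma~\ref{lem:index}(a). For large $j$ we have $\nu\le\nu_j$ and $2^{-j}\le\eta_j$, so $Sz(Z,\eta_j)\le Sz(Z,2^{-j})\le\nu^j\le\nu_j^{\,j}$ by Lemma~\ref{lem:submult}, a contradiction.
\end{proof}

The argument breaks down already for $\alpha=2$. The trees must have height below $\omega^2$, while for infinite $\nu$ the bound $\nu^j$ of Lemma~\ref{lem:submult} is at least $\omega^j$. What should survive is the rescaling in that lemma, applied $j$ times; what must change is the cost in height, from a $j$-fold product to a $j$-fold sum.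

\section{Additive maps on products of families of finite sets}\label{sec:products}

Heights add under Cartesian products, so we look for factors on which one rescaling can be performed at a time. Subsets of a set $\Gamma$ are regarded as points of $\{0,1\}^\Gamma$. A family $\mathcal D$ of finite subsets of $\Gamma$ is \emph{hereditary} if it contains all subsets of its members. Its \emph{derivative} is
\[
\mathcal D'=\{p:\ p\cup\{b\}\in\mathcal D\text{ for infinitely many }b\in\Gamma\}.
\]
It is a hereditary subfamily of $\mathcal D$. We define hereditary families $\mathcal D^{(\xi)}$ by $\mathcal D^{(0)}=\mathcal D$, $\mathcal D^{(\xi+1)}=(\mathcal D^{(\xi)})'$ and intersections at limits. For $\Delta\subseteq\Gamma$ let $\mathcal D|_\Delta=\{p\in\mathcal D:p\subseteq\Delta\}$. For example, if $[\Delta]^{\le n}$ is the family of subsets of an infinite set $\Delta$ with at most $n$ elements, then $([\Delta]^{\le n})'=[\Delta]^{\le n-1}$ for $n\ge1$, and so $\emptyset\in([\Delta]^{\le n})^{(n)}$.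

\begin{definition}
A \emph{ranked family} is a triple $(\Gamma,\mathcal C,g)$, where $\Gamma$ is a nonempty set, $\mathcal C$ is a hereditary family of finite subsets of $\Gamma$ containing all singletons, and $g$ is an ordinal-valued map on $\mathcal C$ with $g(q)<g(p)$ whenever $p\subsetneq q$.
\end{definition}

The largest value of $g$ is $g(\emptyset)$. On $[\Gamma]^{\le n}$, $n\ge1$, one can take $g(p)=n-|p|$.

\begin{lemma}\label{lem:product}
Let $(\Gamma_i,\mathcal C_i,g_i)$, $1\le i\le j$, be ranked families. Then $K=\mathcal C_1\times\dots\times\mathcal C_j$ is a zero-dimensional compact space, and $\Phi(p_1,\dots,p_j)=g_1(p_1)\oplus\dots\oplus g_j(p_j)$ is a height function on $K$ with maximum $g_1(\emptyset)\oplus\dots\oplus g_j(\emptyset)$.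
\end{lemma}

\begin{proof}
Let $D\subseteq\Gamma_i$ be in the closure of $\mathcal C_i$. For finite $F\subseteq D$ the neighborhood $\{q:q\supseteq F\}$ of $D$ meets $\mathcal C_i$, so $F\in\mathcal C_i$. If $D$ were infinite, $g_i$ would decrease strictly along an infinite increasing sequence of finite subsets of $D$. So $D$ is finite and $D\in\mathcal C_i$. Hence each $\mathcal C_i$ is closed in $\{0,1\}^{\Gamma_i}$. The set $V=\{(q_1,\dots,q_j)\in K:q_i\supseteq p_i\text{ for all }i\}$ is an open neighborhood of $p=(p_1,\dots,p_j)$, as the $p_i$ are finite. For $q\in V\setminus\{p\}$ we have $g_i(q_i)\le g_i(p_i)$ for all $i$, with strict inequality for some $i$, so $\Phi(q)<\Phi(p)$.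
\end{proof}

A map $\chi\colon\mathcal C\to Z^*$ is \emph{additive} if $\chi(p)=\sum_{b\in p}\chi(\{b\})$ for all $p\in\mathcal C$. The next lemma turns derivatives of families into Szlenk derivations.

\begin{lemma}\label{lem:additive}
Let $(\Gamma,\mathcal C,g)$ be a ranked family, $\chi\colon\mathcal C\to B_{Z^*}$ additive and weak$^*$-continuous, and $\sigma>0$. Put $\Delta=\{b\in\Gamma:\|\chi(\{b\})\|>\sigma\}$. Then $\chi(p)\in s_\sigma^\xi(B_{Z^*})$ for all $p\in(\mathcal C|_\Delta)^{(\xi)}$ and all $\xi$. In particular, if $s_\sigma^\nu(B_{Z^*})=\emptyset$, then $\emptyset\notin(\mathcal C|_\Delta)^{(\nu)}$.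
\end{lemma}

\begin{proof}
Induct on $\xi$; the case $\xi=0$ holds as $\chi$ maps into $B_{Z^*}$, and limit steps follow by intersecting. Let $p\in(\mathcal C|_\Delta)^{(\xi+1)}$ and choose distinct $b_n\in\Delta\setminus p$ with $p\cup\{b_n\}\in(\mathcal C|_\Delta)^{(\xi)}$. Then $\chi(p)$ and all $\chi(p\cup\{b_n\})$ lie in $s_\sigma^\xi(B_{Z^*})$. Since $p\cup\{b_n\}\to p$ in $\mathcal C$, we have $\chi(p\cup\{b_n\})\to\chi(p)$ weak$^*$, and by additivity $\|\chi(p\cup\{b_n\})-\chi(p)\|=\|\chi(\{b_n\})\|>\sigma$. Lemma~\ref{lem:basic}(b) gives $\chi(p)\in s_\sigma^{\xi+1}(B_{Z^*})$.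
\end{proof}

The main idea is already visible with two factors of finite rank.

\begin{example}\label{ex:two}
Let $n\ge1$ and $s_\sigma^n(B_{Z^*})=\emptyset$. Let $\Gamma_1=\mathbb N$, let $\Gamma_2$ be uncountable, and let $\mathcal C_i=[\Gamma_i]^{\le n}$. Suppose that $w_x\in Z^*$, $x\in\Gamma_1\times\Gamma_2$, are such that $\psi(p_1,p_2)=\sum_{x\in p_1\times p_2}w_x$ is a weak$^*$-continuous map of $\mathcal C_1\times\mathcal C_2$ into $B_{Z^*}$. We claim that $\|w_x\|\le\sigma^2$ for some $x$.

Fix $p_1\in\mathcal C_1$. The map $\psi(p_1,\cdot)$ is additive, so by Lemma~\ref{lem:additive} the set $\Delta_{p_1}=\{b\in\Gamma_2:\|\psi(p_1,\{b\})\|>\sigma\}$ satisfies $\emptyset\notin([\Delta_{p_1}]^{\le n})^{(n)}$, which means that it is finite. There are countably many $p_1$, so some $b_2\in\Gamma_2$ lies in no $\Delta_{p_1}$. Then $\|\psi(p_1,\{b_2\})\|\le\sigma$ for \emph{all} $p_1$, so that $\chi=\sigma^{-1}\psi(\cdot,\{b_2\})$ is again an additive continuous map into the unit ball. By the same lemma, $\|\chi(\{b_1\})\|\le\sigma$ for all but finitely many $b_1\in\mathbb N$, and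 for these $\|w_{(b_1,b_2)}\|\le\sigma^2$.

The space $\mathcal C_1\times\mathcal C_2$ has height $2n$, whereas for $\sigma=\frac12$ the argument of Section~\ref{sec:trees} reaches the scale $\frac14$ with a tree of height $n^2$.
\end{example}

The rescaling needs one $b_2$ that works for all $p_1$ at once, and this is why the second factor has to be much larger than the first. For infinite ranks the exceptional sets $\Delta_{p_1}$ need not be finite; all we know is that $\mathcal C_2$ has few nonempty derivatives on them. We therefore isolate the property that a small number of such sets cannot cover.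

\begin{definition}
Let $\tau$ be an infinite cardinal and $\nu$ an ordinal. A ranked family $(\Gamma,\mathcal C,g)$ is \emph{$(\tau,\nu)$-large} if every cover of $\Gamma$ by at most $\tau$ subsets has a member $\Delta$ with $\emptyset\in(\mathcal C|_\Delta)^{(\nu)}$.
\end{definition}

For $\nu\ge1$ this forces $|\Gamma|>\tau$, as the cover by singletons shows. For finite $\nu=n\geq 1$ the condition $|\Gamma|>\tau$ makes $[\Gamma]^{\le n}$ a $(\tau,n)$-large family, since some member of the cover is infinite.

\begin{proposition}\label{prop:decay}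
Let $\nu$ be an ordinal, $\sigma>0$ and $s_\sigma^\nu(B_{Z^*})=\emptyset$. For $1\le i\le j$ let $(\Gamma_i,\mathcal C_i,g_i)$ be $(\tau_i,\nu)$-large, where $\tau_i\ge|\prod_{l<i}\mathcal C_l|$. Let $w_x\in Z^*$, $x\in\Gamma_1\times\dots\times\Gamma_j$, be such that
\[
\psi(p_1,\dots,p_j)=\sum_{x\in p_1\times\dots\times p_j}w_x
\]
is a weak$^*$-continuous map of $\mathcal C_1\times\dots\times\mathcal C_j$ into $B_{Z^*}$. Then $\|w_x\|\le\sigma^j$ for some $x$.
\end{proposition}

\begin{proof}
We choose $b_j\in\Gamma_j$, $b_{j-1}\in\Gamma_{j-1}$, \dots, $b_1\in\Gamma_1$ in this order so that for $i=j,j-1,\dots,0$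
\begin{equation}\label{eq:step}
\|\psi(p_1,\dots,p_i,\{b_{i+1}\},\dots,\{b_j\})\|\le\sigma^{j-i}\quad\text{for all }(p_1,\dots,p_i)\in\prod_{l\le i}\mathcal C_l .
\end{equation}
For $i=j$ this says that $\psi$ maps into $B_{Z^*}$, and for $i=0$ it says that $\|w_{(b_1,\dots,b_j)}\|\le\sigma^j$. Suppose \eqref{eq:step} holds for some $i\ge1$. For $t=(p_1,\dots,p_{i-1})\in\prod_{l<i}\mathcal C_l$ define
\[
\chi_t(p)=\sigma^{-(j-i)}\psi(p_1,\dots,p_{i-1},p,\{b_{i+1}\},\dots,\{b_j\})\qquad(p\in\mathcal C_i).
\]
This map is weak$^*$-continuous, and it takes values in $B_{Z^*}$ by \eqref{eq:step}. It is additive, because a product of sets with $p$ in the $i$-th place is the disjoint union, over $b\in p$, of the products with $\{b\}$ in the $i$-th place. By Lemma~\ref{lem:additive}, the set $\Delta_t=\{b\in\Gamma_i:\|\chi_t(\{b\})\|>\sigma\}$ satisfies $\emptyset\notin(\mathcal C_i|_{\Delta_t})^{(\nu)}$. There are at most $\tau_i$ indices $t$, so by largeness the sets $\Delta_t$ do not cover $\Gamma_i$. Any $b_i$ outside their union satisfies $\|\chi_t(\{b_i\})\|\le\sigma$ for all $t$, which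 is \eqref{eq:step} for $i-1$.
\end{proof}

\section{Large families of small rank, and the main theorem}\label{sec:families}

We need large families whose rank exceeds $\nu$ only slightly. To carry largeness through a recursion it is convenient to name the negligible sets. A \emph{$\tau$-ideal} on $\Gamma$ is a family $\mathcal I$ of subsets of $\Gamma$ that contains all singletons, is closed under subsets and under unions of at most $\tau$ members, and does not contain $\Gamma$. Every cover of $\Gamma$ by at most $\tau$ sets has a member outside $\mathcal I$, and every set outside $\mathcal I$ is infinite.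

\begin{proposition}\label{prop:large}
Let $\tau$ be an infinite cardinal. For every ordinal $\nu$ there are a ranked family $(\Gamma_\nu,\mathcal C_\nu,g_\nu)$ with $g_\nu(\emptyset)\le\nu+1$ and a $\tau$-ideal $\mathcal I_\nu$ on $\Gamma_\nu$ such that
\begin{equation}\label{eq:large}
\emptyset\in(\mathcal C_\nu|_\Delta)^{(\nu)}\quad\text{for every }\Delta\subseteq\Gamma_\nu\text{ with }\Delta\notin\mathcal I_\nu .
\end{equation}
In particular, $(\Gamma_\nu,\mathcal C_\nu,g_\nu)$ is $(\tau,\nu)$-large.
\end{proposition}

Both steps of the recursion use the following transfer principle.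

\begin{lemma}\label{lem:transfer}
Let $\mathcal D$ and $\mathcal E$ be hereditary families of finite subsets of $U$ and $\Delta$, respectively. Let $\iota\colon U\to\Delta$ be injective and let $r\subseteq\Delta$ be such that $r\cup\iota(q)\in\mathcal E$ for all $q\in\mathcal D$. Then $r\cup\iota(q)\in\mathcal E^{(\zeta)}$ for all $q\in\mathcal D^{(\zeta)}$ and all $\zeta$.
\end{lemma}

\begin{proof}
Induct on $\zeta$; limit steps follow by intersecting. If $q\in\mathcal D^{(\zeta+1)}$, then $q\cup\{u\}\in\mathcal D^{(\zeta)}$ for infinitely many $u$, so $r\cup\iota(q)\cup\{\iota(u)\}\in\mathcal E^{(\zeta)}$ for infinitely many values of $\iota(u)$.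
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:large}]
We recurse on $\nu$ with $\tau$ fixed.

\emph{Start.} Let $|\Gamma_0|=\tau^+$, $\mathcal C_0=[\Gamma_0]^{\le1}$, $g_0(p)=1-|p|$, and let $\mathcal I_0$ consist of the subsets of cardinality at most $\tau$. Condition \eqref{eq:large} says only that $\emptyset\in\mathcal C_0$.

\emph{Successor step: one free point.} Let $\Gamma_{\nu+1}=\Gamma_\nu$, $\mathcal I_{\nu+1}=\mathcal I_\nu$ and
\[
\mathcal C_{\nu+1}=\{q\cup r:\ q\in\mathcal C_\nu,\ r\subseteq\Gamma_\nu,\ |r|\le1\}.
\]
This family is hereditary and contains $\mathcal C_\nu$. Let $\Delta\notin\mathcal I_\nu$ and $z\in\Delta$. Lemma~\ref{lem:transfer}, applied to $\mathcal C_\nu|_\Delta$, $\mathcal C_{\nu+1}|_\Delta$, the identity map and $r=\{z\}$, turns $\emptyset\in(\mathcal C_\nu|_\Delta)^{(\nu)}$ into $\{z\}\in(\mathcal C_{\nu+1}|_\Delta)^{(\nu)}$. As $\Delta$ is infinite, $\emptyset\in(\mathcal C_{\nu+1}|_\Delta)^{(\nu+1)}$.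

A set $p\in\mathcal C_{\nu+1}$ can be written as $q\cup r$ in several ways, so the rank takes the best one. Write $g=g_\nu$, and let $h(p)$ be the maximum of the value $g(p)+1$, if $p\in\mathcal C_\nu$, and the values $g(p\setminus\{z\})$ for those $z\in p$ with $p\setminus\{z\}\in\mathcal C_\nu$. At least one of these finitely many values exists. Let $p\subsetneq p'$ in $\mathcal C_{\nu+1}$.
\begin{itemize}
\item If $p'\in\mathcal C_\nu$ and $h(p')=g(p')+1$, then $p\in\mathcal C_\nu$ and $h(p)\ge g(p)+1>g(p')+1$.
\item If $h(p')=g(p'\setminus\{z\})$ with $z\in p$, then $p\setminus\{z\}\subsetneq p'\setminus\{z\}\in\mathcal C_\nu$, so $h(p)\ge g(p\setminus\{z\})>h(p')$.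
\item If $h(p')=g(p'\setminus\{z\})$ with $z\notin p$, then $p\subseteq p'\setminus\{z\}\in\mathcal C_\nu$, so $h(p)\ge g(p)+1>h(p')$.
\end{itemize}
So $g_{\nu+1}=h$ is strictly decreasing, and $h(\emptyset)=g(\emptyset)+1\le\nu+2$. Note that $\Gamma_n=\Gamma_0$ and $\mathcal C_n=[\Gamma_0]^{\le n+1}$ for finite $n$.

\emph{Limit step: a product.} Let $\lambda$ be a limit ordinal. A disjoint union of the $\Gamma_\xi$, $\xi<\lambda$, will not do, since it may be covered by its few pieces. A set outside $\mathcal I_\lambda$ must contain a large copy of $\mathcal C_\xi$ for \emph{every} $\xi<\lambda$, which suggests $\Gamma_\lambda=\prod_{\xi<\lambda}\Gamma_\xi$. For $x=(x_\xi)_{\xi<\lambda}\in\Gamma_\lambda$ write $x|_\xi=(x_\zeta)_{\zeta<\xi}$. Let $\mathcal Q_\xi$ be the family of finite $q\subseteq\Gamma_\lambda$ such that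
\[
x|_\xi=y|_\xi\ \text{ and }\ x_\xi\ne y_\xi\ \text{ for distinct }x,y\in q,\qquad\text{and}\qquad\pi_\xi q=\{x_\xi:x\in q\}\in\mathcal C_\xi ,
\]
and let $\mathcal C_\lambda=\bigcup_{\xi<\lambda}\mathcal Q_\xi$. Each $\mathcal Q_\xi$ is hereditary and contains all singletons. The requirement $x|_\xi=y|_\xi$ is what keeps the rank small: if $q\in\mathcal Q_\xi$ and $|q|\ge2$, then $\xi$ is the first coordinate at which any two given elements of $q$ differ, so $\xi$ is determined by any two elements of $q$. (Without it, points $x^1,x^2,\dots$ that differ in every coordinate would give an infinite chain $\{x^1,\dots,x^n\}\in\mathcal Q_n$.) Define $g_\lambda(\emptyset)=\lambda+1$, $g_\lambda(q)=\lambda$ for $|q|=1$, and $g_\lambda(q)=g_\xi(\pi_\xi q)$ for $q\in\mathcal Q_\xi$ with $|q|\ge2$; in the last case $g_\lambda(q)\le\xi+1<\lambda$. Let $q\subsetneq q'$ in $\mathcal C_\lambda$. If $|q|\le1$, then $g_\lambda(q')<g_\lambda(q)$ by these values. If $|q|\ge2$, then $q$ and $q'$ lie in the same $\mathcal Q_\xi$, and $\pi_\xi q\subsetneq\pi_\xi q'$ because $x\mapsto x_\xi$ is injective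 on $q'$; so again $g_\lambda(q')<g_\lambda(q)$.

The ideal must match the shape of $\mathcal Q_\xi$. For $S\subseteq\Gamma_\lambda$, $\xi<\lambda$ and $s\in\prod_{\zeta<\xi}\Gamma_\zeta$ let $S_{\xi,s}=\{x_\xi:x\in S,\ x|_\xi=s\}$, and call $S$ \emph{$\xi$-small} if $S_{\xi,s}\in\mathcal I_\xi$ for all $s$. Let $\mathcal I_\lambda$ consist of the unions of at most $\tau$ sets, each of which is $\xi$-small for some $\xi<\lambda$. Subsets of $\xi$-small sets are $\xi$-small, singletons are $0$-small, and $\tau\cdot\tau=\tau$; so $\mathcal I_\lambda$ contains the singletons and is closed under subsets and under unions of at most $\tau$ members. To see that $\Gamma_\lambda\notin\mathcal I_\lambda$, let $(S^k)_{k\in I}$ be given with $|I|\le\tau$ and $S^k$ $\xi_k$-small. Define $y\in\Gamma_\lambda$ recursively: given $y|_\xi$, the union of the sets $(S^k)_{\xi,y|_\xi}$ over all $k$ with $\xi_k=\xi$ belongs to $\mathcal I_\xi$, so we can choose $y_\xi\in\Gamma_\xi$ outside it. If $y$ were in $S^k$, then $y_\xi\in(S^k)_{\xi,y|_\xi}$ for $\xi=\xi_k$, contrary to the choice. So the $S^k$ do not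 cover $\Gamma_\lambda$.

Finally, let $\Delta\notin\mathcal I_\lambda$ and $\xi<\lambda$. As $\Delta$ is not $\xi$-small, there is $s$ with $U=\Delta_{\xi,s}\notin\mathcal I_\xi$, and $\emptyset\in(\mathcal C_\xi|_U)^{(\xi)}$. For $u\in U$ choose $\iota(u)\in\Delta$ with $\iota(u)|_\xi=s$ and $\iota(u)_\xi=u$. Then $\iota$ is injective, and for $q\in\mathcal C_\xi|_U$ the set $\iota(q)$ lies in $\mathcal Q_\xi$, since its elements agree below $\xi$, differ at $\xi$, and $\pi_\xi\iota(q)=q$. Lemma~\ref{lem:transfer} with $r=\emptyset$ gives $\emptyset\in(\mathcal C_\lambda|_\Delta)^{(\xi)}$. This holds for all $\xi<\lambda$, so $\emptyset\in(\mathcal C_\lambda|_\Delta)^{(\lambda)}$.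
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Here $\alpha\ge1$. Fix $(\nu_j)$ as in \eqref{eq:cofinal}. For each $j$ choose successively, for $i=1,\dots,j$, an infinite cardinal $\tau_{j,i}\ge|\prod_{l<i}\mathcal C_{j,l}|$ and, by Proposition~\ref{prop:large}, a $(\tau_{j,i},\nu_j)$-large ranked family $(\Gamma_{j,i},\mathcal C_{j,i},g_{j,i})$ with $g_{j,i}(\emptyset)\le\nu_j+1$. Put
\[
K_j=\prod_{i\le j}\mathcal C_{j,i},\qquad E_j=\prod_{i\le j}\Gamma_{j,i},\qquad V_x=\{p\in K_j:\ b_i\in p_i\text{ for all }i\le j\}
\]
for $x=(b_1,\dots,b_j)\in E_j$, the sets $E_j$ being regarded as disjoint. Each $V_x$ is clopen, as it is defined by $j$ coordinates, and $E_j(p)=p_1\times\dots\times p_j$ is finite. By Lemma~\ref{lem:product}, $K_j$ is compact and has a height function bounded by the natural sum of $j$ copies of $\nu_j+1$. This sum is below $\omega^\alpha$, because $\nu_j+1$ is below the limit ordinal $\omega^\alpha$. Let $T\colon\ell_1(E)\to Y$ be the operator of this clopen system. By Proposition~\ref{prop:operator}(a), $\|T\|=1$ and $T\in\mathcal{SZ}_\alpha$.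

Suppose that $\|T-BA\|<1$, where $BA$ factors through $Z$ and $Sz(Z,\sigma)<\omega^\alpha$ for some $\sigma\in(0,1)$. Take $c$, $z_x^*$ and $\psi_j$ from Proposition~\ref{prop:operator}(b), and choose $j$ so large that $\nu_j\ge Sz(Z,\sigma)$ and $\sigma^j<c/j$. Then $s_\sigma^{\nu_j}(B_{Z^*})=\emptyset$, and $\psi_j(p)=\sum_{x\in p_1\times\dots\times p_j}z_x^*/j$ is a weak$^*$-continuous map of $K_j$ into $B_{Z^*}$. Proposition~\ref{prop:decay} yields $x\in E_j$ with $\|z_x^*\|/j\le\sigma^j<c/j$, contradicting $\|z_x^*\|\ge c$.

For the last assertion, every $Z\in\mathrm{Szl}_\alpha$ has $Sz(Z,\frac12)<\omega^\alpha$ by Lemma~\ref{lem:index}(a), so the distance is at least $1$; it is at most $\|T-0\|=1$.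
\end{proof}

Corollary~\ref{cor:injective} follows, since $JT\in\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}$ by Proposition~\ref{prop:operator}(a) while $T\notin\overline{\mathrm{Op}(\mathrm{Szl}_\alpha)}$.

\begin{remark}
Countable cofinality is used only through \eqref{eq:cofinal}: the weights $\frac1j$ tend to zero along a sequence, and the ordinals $\nu_j$, fixed before $Z$ is known, must overtake every ordinal below $\omega^\alpha$ along the same sequence. The condition $\alpha\ge1$ keeps the heights of $\widehat E$ and $K_j$ below $\omega^\alpha$. The condition $\sigma<1$ gives $j\sigma^j\to0$, whatever the constant $c$, which depends on $A$ and $B$.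
\end{remark}

\section{The Szlenk index of $C(K)$ for spaces with a height function}\label{sec:height}

It remains to prove Proposition~\ref{prop:height}. By the Riesz representation theorem, $C(K)^*$ is the space of Radon measures on $K$ with the total variation norm. For clopen $V\subseteq K$ the map $\mu\mapsto\mu(V)$ is weak$^*$-continuous. We first work in the weak$^*$-compact set $\mathcal P(K)$ of positive measures of mass at most $1$, where nothing cancels. If $K=\emptyset$, then $\mathcal P(K)=\{0\}$.

The mechanism can be seen on $K=\widehat E$. The unit point masses at distinct points $x_n\in E$ converge weak$^*$ to the unit point mass at $\infty$: in a weak$^*$ limit, mass can move up to a point of greater height but never down. If a net stays far in norm from its limit, a definite amount of mass must move. So $G(\mu)=\mu(E)+2\mu(\{\infty\})$ should grow by a fixed amount with each derivation, and since $G\le2$, finitely many derivations should exhaust $\mathcal P(\widehat E)$. In general we cut the heights into $N$ levels of length $\omega^\delta$. Inside one level the induction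 hypothesis applies, and a weighted mass $G$ counts the moves between levels.

\begin{lemma}\label{lem:atomic}
If $K$ has a height function $\Phi$ and $\mu$ is a positive Radon measure on $K$, then for every $\eta>0$ there is a finite $F\subseteq K$ with $\mu(K\setminus F)<\eta$.
\end{lemma}

\begin{proof}
Let $\mu_c$ be $\mu$ minus its (countably many) atoms, a positive Radon measure that vanishes on points. It suffices to show $\mu_c=0$. Otherwise its support is nonempty; let $x$ be a point of the support with least height, and $V\ni x$ open with $\Phi<\Phi(x)$ on $V\setminus\{x\}$. Then $V\setminus\{x\}$ is disjoint from the support, hence $\mu_c$-null, and $\mu_c(\{x\})=\mu_c(V)>0$, a contradiction.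
\end{proof}

Consider the following statements about all zero-dimensional compact spaces $K$.
\begin{itemize}
\item[$(H_\delta)$] If $K$ has a height function with values below $\omega^\delta$, then $s_\varepsilon^{\omega^\delta}(\mathcal P(K))=\emptyset$ for all $\varepsilon>0$.
\item[$(H'_\delta)$] If $K$ has a height function with values below $\omega^\delta N$, $N<\omega$, then for every $\varepsilon>0$ there is $k<\omega$ with $s_\varepsilon^{\omega^\delta k}(\mathcal P(K))=\emptyset$.
\end{itemize}
Both conclusions hold for $K=\emptyset$, since $s_\varepsilon(\{0\})=\emptyset$.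

\begin{lemma}\label{lem:levels}
$(H_\delta)$ implies $(H'_\delta)$.
\end{lemma}

\begin{proof}
Let $K\ne\emptyset$, so $N\ge1$. Write $\Phi(x)=\omega^\delta\ell(x)+\theta(x)$ with $\ell(x)<N$ and $\theta(x)<\omega^\delta$; the integer $\ell(x)$ is the \emph{level} of $x$. Near $x$ we have $\Phi\le\Phi(x)$ and hence $\ell\le\ell(x)$, so the sets $K_m=\{x:\ell(x)\ge m\}$ are closed. Put $\mathcal P=\mathcal P(K)$, $\rho=\varepsilon/8$ and $G(\mu)=\int(\ell+1)\,d\mu\in[0,N]$ for $\mu\in\mathcal P$. We prove by induction on $r<\omega$ that
\begin{equation}\label{eq:G}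
G(\mu)\ge r\rho\quad\text{for all }\mu\in S_r=s_\varepsilon^{\omega^\delta r}(\mathcal P).
\end{equation}
Then $S_k=\emptyset$ for every $k>N/\rho$.

The case $r=0$ holds since $G\ge0$. Assume \eqref{eq:G} for $r$, and let $\mu\in S_r$ with $G(\mu)<(r+1)\rho$. We must show that $\mu\notin S_{r+1}=s_\varepsilon^{\omega^\delta}(S_r)$. The plan is to find a neighborhood of $\mu$ in which every $\mu'\in S_r$ is, up to mass $\rho$, carried by a closed set $K^*$ on which the level is locally constant. The reason is that $G(\mu')\ge r\rho$, so that $\mu'$ can keep little more than $G(\mu)-r\rho<\rho$ of its mass at levels below those of the nearby atoms of $\mu$.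

Choose $\eta>0$ with $(4N+4)\eta\le(r+1)\rho-G(\mu)$, a finite set $F\subseteq K$ with $\mu(K\setminus F)<\eta$ (Lemma~\ref{lem:atomic}), and pairwise disjoint clopen sets $V_x\ni x$ $(x\in F)$ with $\Phi\le\Phi(x)$, and so $\ell\le\ell(x)$, on $V_x$. Let $\mathcal N$ be the set of $\mu'\in\mathcal P$ with
\[
|\mu'(V_x)-\mu(V_x)|\le\frac\eta{N(|F|+1)}\quad(x\in F),\qquad\mu'(K)\le\mu(K)+\eta .
\]
It is weak$^*$-closed, and the same inequalities made strict (with real parts in the last one) define a weak$^*$-open $U\ni\mu$ with $U\cap\mathcal P\subseteq\mathcal N$. For $\mu'\in S_r\cap\mathcal N$ let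
\[
a_1=\sum_{x\in F}\mu'\big(V_x\setminus K_{\ell(x)}\big),\qquad a_2=\mu'\Big(K\setminus\bigcup_{x\in F}V_x\Big)
\]
be the mass that lies in some $V_x$ below the level of $x$ and the mass outside all $V_x$. First,
\[
a_2=\mu'(K)-\sum_{x\in F}\mu'(V_x)\le\mu(K)+\eta-\sum_{x\in F}\mu(V_x)+\eta\le\mu(K\setminus F)+2\eta\le3\eta .
\]
Next, since the $V_x$ are disjoint and $V_x\cap F=\{x\}$,
\[
\sum_{x\in F}(\ell(x)+1)\mu(V_x)\le\sum_{x\in F}(\ell(x)+1)\mu(\{x\})+N\mu(K\setminus F)\le G(\mu)+N\eta .
\]
On $V_x$ the function $\ell+1$ is at most $\ell(x)+1$, and at most $\ell(x)$ on $V_x\setminus K_{\ell(x)}$. Therefore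
\begin{align*}
G(\mu')&\le\sum_{x\in F}(\ell(x)+1)\mu'(V_x)-a_1+Na_2\\
&\le\sum_{x\in F}(\ell(x)+1)\mu(V_x)+\eta-a_1+3N\eta\le G(\mu)-a_1+(4N+1)\eta .
\end{align*}
With $G(\mu')\ge r\rho$ and $a_2\le3\eta$ this gives $a_1+a_2\le G(\mu)-r\rho+(4N+4)\eta\le\rho$.

Let $K^*=\bigcup_{x\in F}(V_x\cap K_{\ell(x)})$, a closed and possibly empty set, and let $R\colon C(K)\to C(K^*)$ be the restriction operator; $R^*$ extends a measure by zero. Since $\mu'(K\setminus K^*)=a_1+a_2$, we have $\|\mu'-R^*(\mu'|_{K^*})\|\le\rho$. Thus $S_r\cap\mathcal N\subseteq R^*\mathcal P(K^*)+\rho B_{C(K)^*}$. Moreover $\theta$ is a height function on $K^*$. Indeed, let $y\in V_x\cap K_{\ell(x)}$ and let $V\ni y$ be open with $\Phi<\Phi(y)$ on $V\setminus\{y\}$. On $K^*\cap V_x$ the level is constantly $\ell(x)$, so $\theta<\theta(y)$ on $(K^*\cap V_x\cap V)\setminus\{y\}$. By $(H_\delta)$, $s_{\varepsilon/4}^{\omega^\delta}(\mathcal P(K^*))=\emptyset$. Since $\varepsilon/2-2\rho=\varepsilon/4$, lifting (Lemma~\ref{lem:basic}(d)) gives $s_\varepsilon^{\omega^\delta}(S_r\cap\mathcal N)=\emptyset$. Finally $U\cap S_r\subseteq S_r\cap\mathcal N$,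 so locality gives $U\cap s_\varepsilon^{\omega^\delta}(S_r)=\emptyset$, and $\mu\notin S_{r+1}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:height}]
We prove $(H_\delta)$ by induction on $\delta$; we may assume $K\ne\emptyset$. For $\delta=0$ the height function vanishes, so every point of $K$ is isolated and $K$ is finite. Then the weak$^*$ and norm topologies of $C(K)^*$ agree, and $s_\varepsilon(\mathcal P(K))=\emptyset$. Let $\delta>0$. The maximum of $\Phi$ is below $\omega^\delta$, hence below $\omega^{\delta'}N'$ for some $\delta'<\delta$ and $N'<\omega$. By the induction hypothesis and Lemma~\ref{lem:levels}, $s_\varepsilon^{\omega^{\delta'}k}(\mathcal P(K))=\emptyset$ for some $k<\omega$, and $\omega^{\delta'}k<\omega^\delta$. So $(H_\delta)$ and $(H'_\delta)$ hold for all $\delta$.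

To pass from positive measures to the dual ball, let $\Phi<\omega^\delta N$ on $K$ and let $\widetilde K=K\times\{1,2,3,4\}$ carry the height function $\Phi$ on each copy. Define $R\colon C(K)\to C(\widetilde K)$ by $Rf=(f,-f,if,-if)$, or $Rf=(f,-f,0,0)$ for real scalars. Then $\|R\|\le1$ and $R^*(\mu_1,\mu_2,\mu_3,\mu_4)=\mu_1-\mu_2+i(\mu_3-\mu_4)$, without the last term for real scalars. The real and imaginary parts of a measure of norm at most $1$ have norm at most $1$, so their Jordan decompositions give four positive measures of total mass at most $2$. Thus $B_{C(K)^*}\subseteq R^*\big(2\mathcal P(\widetilde K)\big)$. Given $\varepsilon>0$, $(H'_\delta)$ provides $k<\omega$ with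
\[
s_{\varepsilon/2}^{\omega^\delta k}\big(2\mathcal P(\widetilde K)\big)=2\,s_{\varepsilon/4}^{\omega^\delta k}\big(\mathcal P(\widetilde K)\big)=\emptyset ,
\]
and lifting with $\rho=0$ gives $Sz(C(K),\varepsilon)\le\omega^\delta k<\omega^{\delta+1}$. Hence $Sz(C(K))\le\omega^{\delta+1}$.

For the second assertion, if $\alpha\ge1$ and $\Phi<\omega^\alpha$, then all values of $\Phi$ are below $\omega^\delta N$ for some $\delta<\alpha$ and $N<\omega$, because $\Phi$ attains a maximum when $K\ne\emptyset$; and $\omega^{\delta+1}\le\omega^\alpha$.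
\end{proof}

\begin{thebibliography}{1}

\bibitem{Brooker}
Philip A.H. Brooker, \emph{Asplund operators and the Szlenk index}, arXiv:1003.5710 (2010).

\end{thebibliography}
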